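# Self-maps of a compact generator and weak approximability

## The guess that boundedness is enough, tested on the derived category of a ring

Take a triangulated category with a compact generator $G$, and suppose that $G$ is bounded, in the sense that maps from $G$ to its own high shifts vanish. Can we then approximate every object, one cohomological degree at a time, by objects built from a bounded range of shifts of $G$? The first guess is yes. To approximate $F$, map a large coproduct of shifts of $G$ onto as much of $F$ as possible and take the cone; the vanishing of high self-maps of $G$ should keep the error under control.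

To test this guess we need precise definitions. Throughout, $\mathcal T$ is a triangulated category with small coproducts. A class of objects is closed under extensions if, whenever $X\to Y\to Z\to X[1]$ is a triangle with $X$ and $Z$ in the class, $Y$ is in the class.

**Definition (compact generator).** An object $G$ is a compact generator if $\mathrm{Hom}(G,-)$ commutes with coproducts, and $\mathrm{Hom}(G[i],F)=0$ for all $i\in\mathbb Z$ implies $F=0$. Once $G$ is fixed we write $H^j(X)=\mathrm{Hom}(G,X[j])$.

For example, if $R$ is a ring, $R$ is a compact generator of $\mathbf D(R)$ and $H^j(X)$ is the usual cohomology.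

**Definition (t-structure).** A t-structure $\tau=(\mathcal T^{\le0},\mathcal T^{\ge0})$ is a pair of full subcategories, closed under isomorphism. We put $\mathcal T^{\le n}=\mathcal T^{\le0}[-n]$ and $\mathcal T^{\ge n}=\mathcal T^{\ge0}[-n]$ and require: $\mathcal T^{\le-1}\subseteq\mathcal T^{\le0}$ and $\mathcal T^{\ge1}\subseteq\mathcal T^{\ge0}$; $\mathrm{Hom}(\mathcal T^{\le0},\mathcal T^{\ge1})=0$; each $X$ sits in a triangle $X'\to X\to X''\to X'[1]$ with $X'\in\mathcal T^{\le0}$, $X''\in\mathcal T^{\ge1}$.

The class $\mathcal T^{\le0}$ is called the aisle. Recall that $\mathcal T^{\le0}={}^\perp(\mathcal T^{\ge1})$, the class of all $X$ with $\mathrm{Hom}(X,Y)=0$ for every $Y\in\mathcal T^{\ge1}$. Hence each $\mathcal T^{\le n}$ is closed under coproducts, extensions and direct summands. Shifting by $[1]$ lowers the index: $\mathcal T^{\le n}[1]=\mathcal T^{\le n-1}$.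

**Definition (bounded building).** For integers $a\le b$, $\overline{\langle G\rangle}^{[a,b]}$ is the smallest full subcategory that contains $G[-i]$ for $a\le i\le b$ and is closed under coproducts, extensions and direct summands.

For example, over a field $k$, in $\mathbf D(k)$ with $G=k$, the object $k[-i]$ is $k$ placed in degree $i$. So $\overline{\langle k\rangle}^{[a,b]}$ consists of the complexes with cohomology in degrees $a,\dots,b$ only.

**Definition (weakly approximable).** $\mathcal T$ is weakly approximable if there are an integer $A>0$, a compact generator $G$ and a t-structure $\tau$ such that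

* (i) $G\in\mathcal T^{\le A}$ and $\mathrm{Hom}(G,\mathcal T^{\le-A})=0$;
* (ii) every $F\in\mathcal T^{\le0}$ has a triangle $E\to F\to D\to E[1]$ with $E\in\overline{\langle G\rangle}^{[-A,A]}$ and $D\in\mathcal T^{\le-1}$.

The problem comes from the survey of Alberto Canonaco, Amnon Neeman and Paolo Stellari, "Weakly approximable triangulated categories and enhancements: a survey", arXiv:2407.05946 (2024). Suppose that some $(G,\tau,A)$ satisfies (i). Must there be data $(G',\tau',A')$, possibly different, that satisfy both (i) and (ii)?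

**Test: an ordinary ring.** Let $R$ be a ring, $\mathcal T=\mathbf D(R)$, $G=R$, with the standard t-structure, so $\mathcal T^{\le n}=\{X:H^j(X)=0\ \forall j>n\}$. Condition (i) holds with $A=1$: $R$ lies in $\mathcal T^{\le0}$, and $\mathrm{Hom}(R,X)=H^0(X)=0$ for $X\in\mathcal T^{\le-1}$. For (ii), let $F\in\mathcal T^{\le0}$. Choose a free module $E=R^{(I)}$ and a map $E\to F$ that is surjective on $H^0$, with cone $D$. From
$$H^j(E)\to H^j(F)\to H^j(D)\to H^{j+1}(E)$$
we get $H^0(D)=0$, since the first map is onto and $H^1(E)=0$; for $j\ge1$ we get $H^j(D)=0$, since both neighbors vanish. So $D\in\mathcal T^{\le-1}$, and (ii) holds with $E\in\overline{\langle R\rangle}^{[0,0]}$.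

The guess passes. But this argument has two parts: first we made $H^j(D)$ vanish for $j\ge0$, and then we read off $D\in\mathcal T^{\le-1}$. The second part was free only because the standard aisle is defined by vanishing of cohomology. For a general t-structure it is not free, and that is where the matter is decided.

## Condition (i) as a vanishing range for $\mathrm{Hom}(G,G[i])$

We recall two published facts and three formal observations, and then translate (i) into a condition on $G$ alone.

**Fact F1** (Alonso Tarrío–Jeremías López–Souto Salorio, *Construction of t-structures and equivalences of derived categories*, Trans. AMS 355 (2003)). For $G$ compact, the smallest full subcategory $\mathcal T_G^{\le0}$ that contains $G$ and is closed under $[1]$, extensions and coproducts is the aisle of a t-structure $\tau_G$, the t-structure generated by $G$. Moreover $\mathcal T_G^{\ge1}=\{Y:H^j(Y)=0\ \forall j\le0\}$, and hence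
$$\mathcal T_G^{\ge m}=\{Y:H^j(Y)=0\ \ \forall j<m\}.\tag{1}$$

For an ordinary ring and $G=R$, (1) is the standard coaisle, so $\tau_R$ is the standard t-structure. Note the asymmetry: the coaisle is always described by cohomology, while the aisle is described only by a generation process.

**Fact F2** (Neeman, Ann. Sci. ENS 25 (1992)). If $G$ is a compact generator, the compact objects form the thick subcategory generated by $G$.

The three observations are these. First, for fixed $Y$, the class of $E$ with $\mathrm{Hom}(E,Y)=0$ is closed under coproducts, extensions and summands. Therefore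
$$\mathrm{Hom}(G[-i],Y)=0\ \text{ for } a\le i\le b\quad\Longrightarrow\quad \mathrm{Hom}(E,Y)=0\ \text{ for all }E\in\overline{\langle G\rangle}^{[a,b]}.\tag{2}$$
Second, (ii) can be shifted: if $X\in\mathcal T^{\le c}$, apply (ii) to $X[c]\in\mathcal T^{\le0}$ and shift back by $[-c]$. This gives a triangle
$$E\to X\to D\to E[1],\qquad E\in\overline{\langle G\rangle}^{[c-A,\,c+A]},\quad D\in\mathcal T^{\le c-1}.\tag{3}$$
Third, suppose $H^i(G)=0$ for all $i\ge m$. The class $\{X:H^j(X)=0\ \forall j\ge m\}$ contains $G$; it is closed under $[1]$ because $H^j(X[1])=H^{j+1}(X)$, under extensions by the long exact sequence, and under coproducts by compactness. So it contains $\mathcal T_G^{\le0}$: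
$$H^i(G)=0\ \ \forall i\ge m\quad\Longrightarrow\quad H^j(X)=0\ \ \forall j\ge m,\ X\in\mathcal T_G^{\le0}.\tag{4}$$

**Lemma 4.** Let $G$ be a compact generator and $A>0$. There is a t-structure $\tau$ such that $(G,\tau,A)$ satisfies (i) if and only if $\mathrm{Hom}(G,G[i])=0$ for all $i\ge2A$.

*Proof.* If (i) holds and $i\ge2A$, then $G[i]\in\mathcal T^{\le A-i}\subseteq\mathcal T^{\le-A}$, so $\mathrm{Hom}(G,G[i])=0$. Conversely, assume the vanishing and let $\tau$ be the shift of $\tau_G$ with $\mathcal T^{\le A}=\mathcal T_G^{\le0}$. Then $G\in\mathcal T^{\le A}$. An object of $\mathcal T^{\le-A}=\mathcal T_G^{\le-2A}$ has the form $X[2A]$ with $X\in\mathcal T_G^{\le0}$, and $\mathrm{Hom}(G,X[2A])=H^{2A}(X)=0$ by (4) with $m=2A$. $\square$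

So (i) with $A=1$ says that $G$ has self-maps only in degrees $\le1$, and (i) with $A=2$ says only in degrees $\le3$.

## What is true for $A=1$ and for $A\ge2$

The guess is right for $A=1$ and wrong for every larger constant.

**Theorem 1 (counterexample).** Let $k$ be a field. For $r\ge1$ let $R_r$ be the graded $k$-algebra with basis $e_0,\dots,e_r$ (degree $0$) and $x_1,\dots,x_r$ (degree $2$). The $e_i$ are orthogonal idempotents with sum $1$, $x_i=e_ix_ie_{i-1}$, and $x_ix_j=0$ for all $i,j$. Let $R=\prod_{r\ge1}R_r$ (degreewise product), a dg algebra with zero differential, and let $\mathcal T=\mathbf D(R)$ be the derived category of right dg $R$-modules. Then $\mathcal T$ has coproducts and the compact generator $G=R$, and some t-structure satisfies (i) with $A=2$. However, $\mathcal T$ is not weakly approximable.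

**Theorem 2 (sharpness).** Let $\mathcal T$ have coproducts. If (i) holds for some $(G,\tau)$ with $A=1$, or more generally if some compact generator $G$ satisfies $\mathrm{Hom}(G,G[i])=0$ for all $i\ge2$, then $\mathcal T$ is weakly approximable.

Condition (i) for $A$ implies (i) for $A+1$, since $\mathcal T^{\le A}\subseteq\mathcal T^{\le A+1}$ and $\mathcal T^{\le-A-1}\subseteq\mathcal T^{\le-A}$. So the implication "(i) with constant $A$ $\Rightarrow$ weakly approximable" holds for $A=1$ and fails for every $A\ge2$.

**Theorem 3 (independence of data).** Suppose $\mathcal T$ is weakly approximable and $G$ is any compact generator. Then $(G,\tau_G)$ satisfies (i) and (ii) for some $A$, where $\tau_G$ is the t-structure generated by $G$. Moreover there is an integer $N$ such that every $X\in\bigcup_m\mathcal T_G^{\le m}$ with $\mathrm{Hom}(G,X[j])=0$ for all $j>0$ lies in $\mathcal T_G^{\le N}$.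

We prove Theorem 2 first, because it is the sensible first attempt at a positive answer, carried out where it works. Seeing where it stops leads to the algebras $R_r$.

## Attaching cells when $\mathrm{Hom}(G,G[i])=0$ for $i\ge2$

The tool is the telescope. For a sequence $X_0\xrightarrow{d_0}X_1\xrightarrow{d_1}\cdots$, let $s:\bigoplus X_n\to\bigoplus X_n$ be the shift map given by the $d_n$, and let $X_\infty$ be the cone of $1-s$. For a compact generator $G$,
$$H^j(X_\infty)=\operatorname{colim}_nH^j(X_n).\tag{5}$$
Indeed, by compactness $1-s$ acts on $H^j(\bigoplus X_n)=\bigoplus H^j(X_n)$. It is injective there, because the lowest nonzero component of an element is unchanged by $1-s$. Its cokernel identifies each class with its image under $d_n$, so it is the colimit. The long exact sequence of the triangle then gives (5).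

**Lemma 5.** Let $G$ be a compact generator, $Y\in\mathcal T$, and $X_0\xrightarrow{d_0}X_1\xrightarrow{d_1}\cdots$ a sequence with triangles $E_n\to X_n\xrightarrow{d_n}X_{n+1}\to E_n[1]$. Assume $\mathrm{Hom}(E_n,Y)=0$ for all $n$ and $\operatorname{colim}_nH^j(X_n)=0$ for all $j$. Then $\mathrm{Hom}(X_0,Y)=0$.

*Proof.* By (5), $H^j(X_\infty)=0$ for all $j$, so $X_\infty=0$ because $G$ generates. Hence $1-s$ is an isomorphism. Applying $\mathrm{Hom}(-,Y)$, we see that $(g_n)\mapsto(g_n-g_{n+1}d_n)$ is a bijection of $\prod_n\mathrm{Hom}(X_n,Y)$ to itself. Now let $f_0:X_0\to Y$. Given $f_n:X_n\to Y$, its composite with $E_n\to X_n$ vanishes, so $f_n=f_{n+1}d_n$ for some $f_{n+1}:X_{n+1}\to Y$. The resulting sequence $(f_n)$ is sent to $0$ by the bijection, so $f_0=0$. $\square$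

**A case by hand.** Let $\Lambda=k[x]/(x^2)$ with $x$ in degree $1$ and zero differential, and let $G=\Lambda$ in $\mathbf D(\Lambda)$. Then $\mathrm{Hom}(G,G[i])=H^i(\Lambda)$ is nonzero only for $i=0,1$. Let $k$ be the one-dimensional module in degree $0$. The submodule $kx\subset\Lambda$ is $k[-1]$ and the quotient is $k$, which gives a triangle
$$k[-1]\to\Lambda\to k\xrightarrow{\ \delta\ }k .$$
The cell $\Lambda$ maps onto $H^0(k)$, and the cone is $k$ again. So attaching one cell makes no progress: $H^0$ of the cone is still nonzero. But the cohomology stays in degree $0$, and $\delta$ is zero on cohomology. Take $X_n=k$, $d_n=\delta$, $E_n=\Lambda$ in Lemma 5, and $Y\in\mathcal T_G^{\ge1}$. Then $\mathrm{Hom}(\Lambda,Y)=H^0(Y)=0$ and the colimits vanish, so $\mathrm{Hom}(k,Y)=0$. Hence $k\in\mathcal T_G^{\le0}$. Self-maps in degree $1$ force infinitely many steps, but the telescope absorbs them.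

The next lemma is the general form of this: it is the "second part" of the ring argument, for the t-structure $\tau_G$.

**Lemma 6.** Let $G$ be a compact generator with $H^i(G)=0$ for all $i\ge2$. If $H^j(X)=0$ for all $j>0$, then $X\in\mathcal T_G^{\le0}$.

*Proof.* Let $Y\in\mathcal T_G^{\ge1}$; we show $\mathrm{Hom}(X,Y)=0$ by Lemma 5. Put $X_0=X$. Suppose $X_n$ is given with $H^j(X_n)=0$ for $j>0$. Let
$$E_n=\bigoplus_{i\ge0}\ \bigoplus_{G[i]\to X_n}G[i]$$
with its canonical map to $X_n$, and let $X_{n+1}$ be the cone.

The map $E_n\to X_n$ is surjective on every $H^j$. For $j\le0$, an element of $H^j(X_n)$ is a map $G[-j]\to X_n$ with $-j\ge0$, and this is one of the maps indexing the coproduct; for $j>0$ the target is zero. So $H^j(X_n)\to H^j(X_{n+1})$ is zero for all $j$, and $\operatorname{colim}_nH^j(X_n)=0$.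

Next we check that the construction can continue. Since $H^j(X_n)\to H^j(X_{n+1})$ is zero, $H^j(X_{n+1})$ embeds in $H^{j+1}(E_n)=\bigoplus H^{j+1+i}(G)$, where $i\ge0$. For $j\ge1$ we have $j+1+i\ge2$, so this is zero. Hence $H^j(X_{n+1})=0$ for $j>0$.

Finally, $\mathrm{Hom}(G[i],Y)=H^{-i}(Y)=0$ for $i\ge0$ by (1), so $\mathrm{Hom}(E_n,Y)=0$. Lemma 5 gives $\mathrm{Hom}(X,Y)=0$. As $Y\in\mathcal T_G^{\ge1}$ was arbitrary, $X\in{}^\perp(\mathcal T_G^{\ge1})=\mathcal T_G^{\le0}$. $\square$

**Proof of Theorem 2.** If (i) holds with $A=1$, Lemma 4 gives $\mathrm{Hom}(G,G[i])=0$ for $i\ge2$. So assume $G$ is a compact generator with $H^i(G)=0$ for $i\ge2$. We show that $(G,\tau_G,2)$ satisfies (i) and (ii).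

**Step 1: condition (i).** Clearly $G\in\mathcal T_G^{\le0}\subseteq\mathcal T_G^{\le2}$. By (4) with $m=2$, $H^2(X)=0$ for $X\in\mathcal T_G^{\le0}$, that is, $\mathrm{Hom}(G,\mathcal T_G^{\le-2})=0$.

**Step 2: attaching cells in degrees $0$ and $1$.** Let $F\in\mathcal T_G^{\le0}$. We want $E\to F$ whose cone $D$ has $H^j(D)=0$ for $j\ge0$. Since $F$ may have cohomology in degrees $0$ and $1$, we kill both, again and again. We construct triangles
$$E_n\xrightarrow{h_n}F\xrightarrow{q_n}F_n\xrightarrow{\partial_n}E_n[1].$$
Put $E_0=0$, $F_0=F$, $q_0=\mathrm{id}$. Given stage $n$, let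
$$Q_n=\bigoplus_{j\in\{0,1\}}\ \bigoplus_{G[-j]\to F_n}G[-j]\ \longrightarrow\ F_n ,$$
let $v_n:F_n\to F_{n+1}$ be the map to its cone, put $q_{n+1}=v_nq_n$, and complete $q_{n+1}$ to a triangle. The octahedral axiom for $F\xrightarrow{q_n}F_n\xrightarrow{v_n}F_{n+1}$ gives a triangle $E_n\xrightarrow{a_n}E_{n+1}\to Q_n\to E_n[1]$ with
$$h_{n+1}a_n=h_n,\qquad \partial_{n+1}v_n=a_n[1]\,\partial_n.\tag{6}$$
By construction $Q_n\to F_n$ is surjective on $H^0$ and $H^1$, so $v_n$ is zero on $H^0$ and $H^1$.

**Step 3: passing to the telescope.** Let $E$ be the cone of $1-s$ on $\bigoplus E_n$, with $s$ given by the $a_n$. The map $(h_n):\bigoplus E_n\to F$ composed with $1-s$ has components $h_n-h_{n+1}a_n=0$. So it factors through a map $h:E\to F$ that restricts to $h_n$ on $E_n$. Let $D$ be the cone of $h$. By (5), $H^j(E)=\operatorname{colim}H^j(E_n)$, and $H^j(h)$ is induced by the $H^j(h_n)$.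

Each $E_n$ is in $\overline{\langle G\rangle}^{[0,1]}$ by induction, since $Q_n$ is. The triangle $\bigoplus E_n\to E\to(\bigoplus E_n)[1]\to$ has outer terms in $\overline{\langle G\rangle}^{[0,1]}$ and $\overline{\langle G\rangle}^{[-1,0]}$. So $E\in\overline{\langle G\rangle}^{[-1,1]}\subseteq\overline{\langle G\rangle}^{[-2,2]}$.

**Step 4: $H^j(D)=0$ for all $j\ge0$.** We use the exact sequence
$$H^j(E)\to H^j(F)\to H^j(D)\to H^{j+1}(E)\to H^{j+1}(F).$$

Let $j\in\{0,1\}$. The map $H^j(h)$ is surjective: if $x\in H^j(F)$, then $q_1x=v_0x=0$, so $x$ lifts to $H^j(E_1)$. The map $H^{j+1}(h)$ is injective: let $y\in H^{j+1}(E)$ be in the kernel, represented by $y_n\in H^{j+1}(E_n)$. Then $h_ny_n=0$, so $y_n=\partial_nz$ for some $z\in H^j(F_n)$, and by (6) $a_ny_n=\partial_{n+1}v_nz=0$, because $v_n$ is zero on $H^j$. So $y=0$ in the colimit. Hence $H^0(D)=H^1(D)=0$.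

Let $j\ge2$. Then $H^j(F)=0$ by (4). Also $H^{j+1}(G[-i])=H^{j+1-i}(G)=0$ for $i\le1$, since $j+1-i\ge2$. The class of $Z$ with $H^{j+1}(Z)=0$ is closed under coproducts, extensions and summands, so $H^{j+1}(E)=0$. Hence $H^j(D)=0$.

**Step 5: $D\in\mathcal T_G^{\le-1}$.** We have $H^j(D[-1])=H^{j-1}(D)=0$ for $j\ge1$. Lemma 6 gives $D[-1]\in\mathcal T_G^{\le0}$, so $D\in\mathcal T_G^{\le0}[1]=\mathcal T_G^{\le-1}$. This is (ii). $\blacksquare$

## A class in degree $2$: the modules $S_i$ over $R_r$

Suppose we only know $H^i(G)=0$ for $i\ge3$. In the proof of Lemma 6, one step breaks: $H^1(X_{n+1})$ embeds in $H^2(E_n)$, which contains copies of $H^2(G)$. A class in degree $1$ can appear in $X_{n+1}$, and the cells $G[i]$, $i\ge0$, whose only role is to test against $\mathcal T_G^{\ge1}$, cannot remove it.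

The smallest algebra on which to watch this is $R_1$, with basis $e_0,e_1$ in degree $0$ and $x_1=e_1x_1e_0$ in degree $2$. Put $P_1=e_1R_1=ke_1\oplus kx_1$, and let $S_i$ be the simple module on which $e_i$ acts as $1$. The cell $P_1$ maps onto $S_1$, and the kernel $kx_1$ is $S_0[-2]$. So the cone of $P_1\to S_1$ is $S_0[-1]$: a module in degree $0$ has produced a class in degree $1$. The algebra $R_r$ repeats this $r$ times.

We work over $R=\prod_rR_r$ and regard $R_r$-modules as $R$-modules through $R\to R_r$. Since the differential of $R$ is zero, a right dg $R$-module is a graded right $R$-module with an $R$-linear differential of degree $1$. Short exact sequences of dg modules give triangles, coproducts are direct sums, and $\mathrm{Hom}_{\mathbf D(R)}(R,M[j])=H^j(M)$, so $R$ is a compact generator.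

Fix $r$ and view $e_i,x_i\in R_r\subset R$. Let $P_i=e_iR$, a direct summand of $R$. Then
$$\mathrm{Hom}_{\mathbf D(R)}(P_i,M[j])=H^j(M)e_i,\tag{7}$$
and $P_0=ke_0$, $P_i=ke_i\oplus kx_i$ for $1\le i\le r$, because $e_ix_j=0$ unless $j=i$. Let $S_i$ be the one-dimensional module in degree $0$ on which $e_i$ acts as $1$; in particular $S_0=P_0$. For $i\ge1$ we have $x_ie_{i-1}=x_i$ and $x_ix_j=0$, so $kx_i\subset P_i$ is a submodule isomorphic to $S_{i-1}[-2]$, and the quotient is $S_i$. This gives triangles
$$S_{i-1}[-2]\to P_i\to S_i\to S_{i-1}[-1]\qquad(1\le i\le r).\tag{8}$$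

**Lemma 8.** Let $G=R$ and $0\le i\le r$. Then $H^j(S_i)=0$ for $j\ne0$, $S_i\in\mathcal T_G^{\le i}$, and $S_i\notin\mathcal T_G^{\le i-1}$.

*Proof.* The first claim holds since $\mathrm{Hom}(R,S_i[j])$ is the $j$-th cohomology of $S_i$.

For the second, $S_0=P_0$ is a summand of $R$, so $S_0\in\mathcal T_G^{\le0}$. By (8), $S_i$ is the middle term of the triangle $P_i\to S_i\to S_{i-1}[-1]\to P_i[1]$. By induction $S_{i-1}[-1]\in\mathcal T_G^{\le i-1}[-1]=\mathcal T_G^{\le i}$, and $P_i\in\mathcal T_G^{\le0}\subseteq\mathcal T_G^{\le i}$. So $S_i\in\mathcal T_G^{\le i}$.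

For the third, we find a nonzero map from $S_i$ to an object of $\mathcal T_G^{\ge i}$. For $i\ge1$, $\mathrm{Hom}(P_i,S_0[j])=0$ for all $j$ by (7), because $S_0e_i=0$. Apply $\mathrm{Hom}(-,S_0[-i])$ to $P_i\to S_i\to S_{i-1}[-1]\to P_i[1]$: the terms at $P_i$ and $P_i[1]$ vanish, so
$$\mathrm{Hom}(S_i,S_0[-i])\cong\mathrm{Hom}(S_{i-1}[-1],S_0[-i])=\mathrm{Hom}(S_{i-1},S_0[-(i-1)]).$$
Inductively $\mathrm{Hom}(S_i,S_0[-i])\cong\mathrm{Hom}(S_0,S_0)=H^0(S_0)e_0=k\ne0$. By (1), $S_0[-i]\in\mathcal T_G^{\ge i}$, since $H^j(S_0[-i])=H^{j-i}(S_0)=0$ for $j<i$. As $\mathrm{Hom}(\mathcal T_G^{\le i-1},\mathcal T_G^{\ge i})=0$, $S_i\notin\mathcal T_G^{\le i-1}$. $\square$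

So $S_r$ has cohomology in degree $0$ alone, yet in $\tau_G$ it sits exactly at level $r$.

**For one fixed $r$ this does not refute weak approximability.** The category $\mathbf D(R_r)$ is weakly approximable: it suffices to change the generator. Formulas (7) and (8) and the inductive argument hold over $R_r$ as they stand. Put $G'=S_0\oplus\cdots\oplus S_r$. Each $S_i$ is compact, by (8) and induction from $S_0=P_0$. Also $G'$ generates: if $\mathrm{Hom}(S_i[n],F)=0$ for all $i,n$, then (8) gives $\mathrm{Hom}(P_i[n],F)=0$ for all $i,n$, so $F=0$. Finally $\mathrm{Hom}(S_i,S_j[n])=0$ for $n>0$, by induction on $i$. For $i=0$ it is $H^n(S_j)e_0=0$. For $i\ge1$ the sequence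
$$\mathrm{Hom}(S_{i-1}[-1],S_j[n])\to\mathrm{Hom}(S_i,S_j[n])\to\mathrm{Hom}(P_i,S_j[n])$$
is exact; the left term is $\mathrm{Hom}(S_{i-1},S_j[n+1])=0$ and the right term is $H^n(S_j)e_i=0$. So $\mathrm{Hom}(G',G'[n])=0$ for $n>0$, and Theorem 2 applies.

This is why a counterexample needs all $r$ at once, and why it is not enough to show that (ii) fails for the obvious $G$ and $\tau_G$. We must rule out every $(G',\tau',A')$, and $\tau'$ is an arbitrary t-structure. What we need is a consequence of weak approximability that is stated in terms of the known generator $G$ but does not depend on the choice of data.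

## Comparing two sets of data up to a bounded shift

The consequence is the last sentence of Theorem 3: there is a bound $N$ on how high in $\tau_G$ a bounded-above object with no positive cohomology can sit. It will follow because two compact generators are built from each other in finitely many steps, and because (ii) pins down the aisle up to a bounded shift.

**How far apart two compact generators are.** If $G,G'$ are compact generators, there is $B\ge0$ with
$$G'\in\overline{\langle G\rangle}^{[-B,B]},\qquad G\in\overline{\langle G'\rangle}^{[-B,B]}.\tag{9}$$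
Indeed, let $\mathcal C_B$ be the closure of $\{G[-i]:|i|\le B\}$ under extensions and summands. The union $\bigcup_B\mathcal C_B$ is increasing, and it is closed under extensions and summands. It is closed under shifts because $\mathcal C_B[\pm1]\subseteq\mathcal C_{B+1}$. The cone of $X\to Y$ is an extension of $X[1]$ and $Y$, so the union is closed under cones and is thick. By F2 it contains the compact object $G'$. Exchange the roles of $G$ and $G'$ and take the larger $B$.

**Proposition 7.** Let $(G',\tau',A')$ satisfy (i) and (ii), with $\tau'=(\mathcal T'^{\le0},\mathcal T'^{\ge0})$. Let $G$ be a compact generator, $B$ as in (9), $p=A'+B$, and $H^j(X)=\mathrm{Hom}(G,X[j])$. Then: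

* (a) $\mathcal T_G^{\le0}\subseteq\mathcal T'^{\le p}$.
* (b) $\mathcal T'^{\le-p}\subseteq\mathcal T_G^{\le0}$.
* (c) If $X\in\bigcup_m\mathcal T'^{\le m}$ and $H^j(X)=0$ for all $j>0$, then $X\in\mathcal T'^{\le p}$.
* (d) If $X\in\bigcup_m\mathcal T_G^{\le m}$ and $H^j(X)=0$ for all $j>0$, then $X\in\mathcal T_G^{\le2p}$.

*Proof.* **Part (a): the aisle generated by $G$ is not much larger than $\mathcal T'^{\le0}$.** This uses only (i). Since $G'\in\mathcal T'^{\le A'}$, we have $G'[-i]\in\mathcal T'^{\le A'+i}\subseteq\mathcal T'^{\le p}$ for $|i|\le B$. So $G\in\overline{\langle G'\rangle}^{[-B,B]}\subseteq\mathcal T'^{\le p}$. As $\mathcal T'^{\le p}$ is closed under $[1]$, extensions and coproducts, it contains $\mathcal T_G^{\le0}$.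

**Part (b): it is not much smaller either.** Here (ii) is applied infinitely often, and Lemma 5 controls the limit. Let $F\in\mathcal T'^{\le-p}$ and $Y\in\mathcal T_G^{\ge1}$; we show $\mathrm{Hom}(F,Y)=0$. Put $X_0=F$. Given $X_n\in\mathcal T'^{\le-p-n}$, (3) with $c=-p-n$ gives a triangle $E_n\to X_n\to X_{n+1}\to E_n[1]$ with
$$E_n\in\overline{\langle G'\rangle}^{[-p-n-A',\,-p-n+A']},\qquad X_{n+1}\in\mathcal T'^{\le-p-n-1}.$$

First, $\mathrm{Hom}(E_n,Y)=0$. The indices $i$ that occur for $E_n$ satisfy $i\le-p+A'=-B$. For such $i$ and $|l|\le B$ we have $\mathrm{Hom}(G[-l],Y[i])=H^{i+l}(Y)=0$, since $i+l\le0$. As $G'\in\overline{\langle G\rangle}^{[-B,B]}$, (2) gives $\mathrm{Hom}(G'[-i],Y)=\mathrm{Hom}(G',Y[i])=0$. By (2) again, $\mathrm{Hom}(E_n,Y)=0$.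

Second, the colimits vanish. Fix $j$. For $|l|\le B$ we have $X_n[j+l]\in\mathcal T'^{\le-p-n-j-l}\subseteq\mathcal T'^{\le-A'}$ once $n$ is large, so $\mathrm{Hom}(G'[-l],X_n[j])=\mathrm{Hom}(G',X_n[j+l])=0$ by (i). As $G\in\overline{\langle G'\rangle}^{[-B,B]}$, (2) gives $H^j(X_n)=0$ for $n\gg0$.

Lemma 5 gives $\mathrm{Hom}(F,Y)=0$. So $F\in{}^\perp(\mathcal T_G^{\ge1})=\mathcal T_G^{\le0}$.

**Part (c): an object with no positive cohomology descends.** For $j>B$ and $|l|\le B$ we have $\mathrm{Hom}(G[-l],X[j])=H^{j+l}(X)=0$, so by (9) and (2) $\mathrm{Hom}(G',X[j])=0$ for all $j>B$. Suppose $X\in\mathcal T'^{\le c}$ with $c\ge p+1$. By (3) there is a triangle $E\to X\to D\to E[1]$ with $E\in\overline{\langle G'\rangle}^{[c-A',c+A']}$ and $D\in\mathcal T'^{\le c-1}$. Since $c-A'\ge B+1$, $\mathrm{Hom}(G'[-i],X)=\mathrm{Hom}(G',X[i])=0$ for all $i\ge c-A'$, and (2) gives $\mathrm{Hom}(E,X)=0$. Thus $E\to X$ is zero, $\mathrm{id}_X$ factors through $X\to D$, and $X$ is a direct summand of $D$. So $X\in\mathcal T'^{\le c-1}$. We repeat this until $c=p$.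 The hypothesis $X\in\bigcup_m\mathcal T'^{\le m}$ is what lets the descent start.

**Part (d): return to $\tau_G$.** By (a), $X\in\bigcup_m\mathcal T'^{\le m}$. By (c), $X\in\mathcal T'^{\le p}=\mathcal T'^{\le-p}[-2p]$. By (b), this is contained in $\mathcal T_G^{\le0}[-2p]=\mathcal T_G^{\le2p}$. $\square$

As a check, apply (d) in $\mathbf D(R_r)$ with $G=R_r$ and the data found above: $G'=\bigoplus S_i$, $\tau'=\tau_{G'}$, $A'=2$. It gives $S_r\in\mathcal T_G^{\le4+2B}$, and $S_r\notin\mathcal T_G^{\le r-1}$, so $r\le4+2B$. For each $r$ there is good data, but the distance $B$ from it to the generator $R_r$ is forced to grow with $r$.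

**Proof of Theorem 3.** Let $(G',\tau',A')$ satisfy (i) and (ii), and let $p=A'+B\ge1$ be as in Proposition 7. The last assertion of the theorem is Proposition 7(d) with $N=2p$. We show that $(G,\tau_G,2p)$ satisfies (i) and (ii).

**Condition (i).** We have $G\in\mathcal T_G^{\le0}\subseteq\mathcal T_G^{\le2p}$. Let $Z\in\mathcal T'^{\le-p}$ and $|l|\le B$. Then $Z[l]\in\mathcal T'^{\le-p-l}\subseteq\mathcal T'^{\le-A'}$, since $-p-l\le-p+B=-A'$. So $\mathrm{Hom}(G'[-l],Z)=\mathrm{Hom}(G',Z[l])=0$, and hence $\mathrm{Hom}(G,Z)=0$ by (9) and (2). By Proposition 7(a), $\mathcal T_G^{\le-2p}=\mathcal T_G^{\le0}[2p]\subseteq\mathcal T'^{\le p}[2p]=\mathcal T'^{\le-p}$. So $\mathrm{Hom}(G,\mathcal T_G^{\le-2p})=0$.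

**Condition (ii).** The plan is to use (ii) for $\tau'$ often enough to pass from level $p$ to level $-p-1$. Let $F\in\mathcal T_G^{\le0}\subseteq\mathcal T'^{\le p}$. Applying (3) successively $2p+1$ times gives $F=X_0\to X_1\to\cdots\to X_{2p+1}$ with $X_n\in\mathcal T'^{\le p-n}$. The fibre of $X_n\to X_{n+1}$ lies in $\overline{\langle G'\rangle}^{[p-n-A',\,p-n+A']}$ for $0\le n\le2p$. By Proposition 7(b), $X_{2p+1}\in\mathcal T'^{\le-p-1}\subseteq\mathcal T_G^{\le-1}$. By the octahedral axiom, the fibre $E$ of $F\to X_{2p+1}$ is an iterated extension of the $2p+1$ fibres, so $E\in\overline{\langle G'\rangle}^{[-p-A',\,p+A']}$. By (9), $G'[-i]\in\overline{\langle G\rangle}^{[i-B,i+B]}$ for every $i$. Since $p+A'+B=2p$, it follows that $E\in\overline{\langle G\rangle}^{[-2p,2p]}$. The triangle $E\to F\to X_{2p+1}\to E[1]$ is the one required. $\blacksquare$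

## All $R_r$ at once: no bound $N$ exists over $\prod_rR_r$

**Proof of Theorem 1.** We saw that $\mathcal T=\mathbf D(R)$ has coproducts and the compact generator $G=R$.

**Step 1: condition (i) with $A=2$.** Since $R$ has zero differential, $\mathrm{Hom}(G,G[i])=H^i(R)$ is the degree-$i$ part of $R$, which is zero unless $i\in\{0,2\}$. In particular it vanishes for $i\ge4$, and Lemma 4 with $A=2$ provides the t-structure. The one from the proof of the lemma has $\mathcal T^{\le2}=\mathcal T_G^{\le0}$. Because the vanishing already starts at $i=3$, there is room for another choice, $\mathcal T^{\le m}=\mathcal T_G^{\le m-1}$: then $G\in\mathcal T_G^{\le0}=\mathcal T^{\le1}\subseteq\mathcal T^{\le2}$, and $\mathrm{Hom}(G,\mathcal T^{\le-2})=\mathrm{Hom}(G,\mathcal T_G^{\le-3})=0$ by (4) with $m=3$.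

**Step 2: no data satisfy (i) and (ii).** Suppose $(G',\tau',A')$ satisfied both. Let $B$ be as in (9) for $G=R$ and this $G'$, and let $p=A'+B$. For each $r\ge1$ write $S_r^{(r)}$ for the module $S_r$ over $R_r$, viewed over $R$. By Lemma 8, $S_r^{(r)}\in\mathcal T_G^{\le r}$ and $H^j(S_r^{(r)})=0$ for $j>0$. So Proposition 7(d) applies and gives $S_r^{(r)}\in\mathcal T_G^{\le2p}$, for every $r$, with the same $p$. Take $r=2p+1$. Then $S_r^{(r)}\in\mathcal T_G^{\le r-1}$, which contradicts Lemma 8. So $\mathcal T$ is not weakly approximable. $\blacksquare$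

**The exact place of the boundary.** Over $R$ the generator has $\mathrm{Hom}(G,G[i])=0$ for all $i\ge3$, and in addition $\mathrm{Hom}(G,G[1])=0$. So in Theorem 2 the hypothesis "$\mathrm{Hom}(G,G[i])=0$ for $i\ge2$" cannot be weakened to "for $i\ge3$", even when $\mathrm{Hom}(G,G[1])=0$ is added. In terms of the constant in (i), Lemma 4 translates $A=1$ into vanishing for $i\ge2$, where Theorem 2 gives weak approximability. It translates $A=2$ into vanishing for $i\ge4$, which $R$ satisfies although $\mathbf D(R)$ is not weakly approximable.
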